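
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\numberwithin{equation}{section}

\title{The geometric potential of a rank 1 manifold\\ need not be H\"older continuous}


\begin{abstract}
Let $M$ be a closed rank $1$ manifold of nonpositive sectional curvature, and let $\varphi^u$ be the geometric potential of its geodesic flow, that is, minus the infinitesimal logarithmic growth rate of volume along unstable leaves. We show that $\varphi^u$ need not be H\"older continuous: in every dimension $n\ge 3$ there is such an $M$ for which $\varphi^u$ is not H\"older for any exponent. We also prove that $\varphi^u$ always has modulus of continuity $C/\log(1/d)$, which is optimal for $n\ge 3$, and that on surfaces $\varphi^u$ is always H\"older with exponent $\frac12$, which is optimal as well.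
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $M$ be a closed connected smooth Riemannian manifold of dimension $n\ge2$ with nonpositive sectional curvature; ``smooth'' means $C^\infty$. These are standing assumptions. Let $(f_t)$ be the geodesic flow on the unit tangent bundle $\pi:T^1M\to M$, and for $v\in T^1M$ let $\gamma_v$ be the geodesic with $\dot\gamma_v(0)=v$. We identify $T_v(T^1M)$ with $T_{\pi v}M\oplus v^\perp$ (horizontal and vertical parts): the velocity of a curve $v_r$ is the pair $\big(\frac{d}{dr}\pi v_r,\nabla_r v_r\big)$. The Sasaki metric makes this sum orthogonal, and $d$ denotes its distance on $T^1M$. In this identification $df_t$ sends $(J(0),J'(0))$ to $(J(t),J'(t))$ for Jacobi fields $J$ along $\gamma_v$.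

The \emph{rank} of $v$ is the dimension of the space of parallel Jacobi fields along $\gamma_v$. It is at least $1$, because $\dot\gamma_v$ is such a field. The rank of $M$ is the minimum of the ranks of its vectors. Thus $M$ has rank $1$ precisely when along some geodesic no nonzero normal field is both parallel and Jacobi.

Lift $v$ to $\tilde v\in T^1\tilde M$ in the universal cover, and let $\xi=\gamma_{\tilde v}(-\infty)\in\partial\tilde M$ be its backward endpoint. Let $H^u(\tilde v)$ be the horosphere centered at $\xi$ through the footpoint of $\tilde v$, which is the limit of the spheres of radius $t$ about $\gamma_{\tilde v}(-t)$ as $t\to\infty$. The unit normals to $H^u(\tilde v)$ that point away from $\xi$ project to the \emph{unstable leaf} $W^u(v)\subset T^1M$. The \emph{unstable subspaces} $E^u(v)=T_vW^u(v)$ form a continuous, $df_t$-invariant distribution of dimension $n-1$. The \emph{geometric potential} is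
\[
\varphi^u(v)=-\frac{d}{dt}\Big|_{t=0}\log\Big|\det\big(df_t|_{E^u(v)}:E^u(v)\to E^u(f_tv)\big)\Big| ,
\]
where determinants are taken with respect to the Sasaki inner products. It is a continuous function, and $-\int_0^t\varphi^u(f_\tau v)\,d\tau$ is the logarithm of the factor by which $f_t$ expands unstable volume at $v$. For a flat torus $\varphi^u=0$. In constant curvature $-1$ all unstable directions expand at rate $1$, and $\varphi^u=-(n-1)$.

Climenhaga and Thompson \cite{CT} state that it is not known whether $\varphi^u$ is H\"older continuous when $M$ has rank $1$. This is the question that we answer.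

\subsection{What to expect}

The value $\varphi^u(v)$ depends on the curvature of the horosphere $H^u(\tilde v)$, hence on the whole past of $v$. If $d(v,w)=\delta$, the pasts of $v$ and $w$ may stay close only for a time comparable to $\log(1/\delta)$. So, unless the pasts stay close for longer, H\"older continuity requires that the horosphere forget its remote past at an exponential rate. In strictly negative curvature it does (see the comment after \eqref{eq:lambdaineq}), and one might guess that the answer is the same for rank $1$ manifolds.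

In a flat direction, however, the principal curvature $u$ of a horosphere satisfies $u'=-u^2$ along the flow, so that $u(t)=u(0)/(1+u(0)t)$. The memory of $u(0)$ fades only like $1/t$. On a surface this slow forgetting does no great harm: the curvature that drives the pasts of $v$ and $w$ apart is the same curvature that makes $u$ forget. In dimension at least $3$ the two effects can happen in different directions. One direction of curvature $-1$ brings two orbits together at the rate $e^{-t}$, while another, flat direction remembers a difference of size $1/t$. Since $1/t=1/\log(1/e^{-t})$, this would rule out every H\"older exponent. The following theorems say that this happens, that nothing worse can happen, and what happens on surfaces.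

\begin{theorem}\label{thm:A}
For every $n\ge3$ there are a closed connected rank $1$ manifold $M$ of dimension $n$ and nonpositive curvature, constants $c,C>0$, and vectors $v_t,w_t\in T^1M$ for all large $t$, such that
\[
d(v_t,w_t)\le Ce^{-t},\qquad |\varphi^u(v_t)-\varphi^u(w_t)|\ge c/t .
\]
Hence $\varphi^u$ is not H\"older continuous for any exponent.
\end{theorem}

\begin{theorem}\label{thm:B}
For every closed manifold $M$ of nonpositive curvature there is a constant $C$ with
\[
|\varphi^u(v)-\varphi^u(w)|\le \frac{C}{\log(1/d(v,w))}\qquad\text{whenever } 0<d(v,w)\le\tfrac12 .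
\]
By Theorem~\ref{thm:A} this rate is optimal in every dimension $n\ge3$.
\end{theorem}

\begin{theorem}\label{thm:C}
If $M$ is a closed surface of nonpositive curvature, then $\varphi^u$ is H\"older continuous with exponent $\frac12$. The exponent is optimal: there is a closed rank $1$ surface for which no larger exponent works.
\end{theorem}

So the statement ``$\varphi^u$ is H\"older continuous on every rank $1$ manifold of dimension $n$'' is true exactly for $n=2$. The rank plays no role in the two upper bounds. In Theorem~\ref{thm:A} and in the optimality part of Theorem~\ref{thm:C} it is a property that the examples must have.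

Section~\ref{sec:riccati} expresses $\varphi^u$ through a matrix Riccati equation and collects the comparison lemmas. Section~\ref{sec:model} shows the mechanism behind Theorem~\ref{thm:A} on $2\times2$ diagonal matrices, and Section~\ref{sec:A} realizes it in a closed manifold. Theorem~\ref{thm:B} is proved in Section~\ref{sec:B}, the upper bound of Theorem~\ref{thm:C} in Section~\ref{sec:C}, and its optimality in Section~\ref{sec:sharp}.

\section{The Riccati equation}\label{sec:riccati}

Fix $b\ge1$ such that the sectional curvatures of $M$ lie in $[-b^2,0]$. For $v\in T^1M$ let $R_v$ be the symmetric operator $R_vx=R(x,v)v$ on $v^\perp$, so $-b^2\le R_v\le0$. Inequalities between symmetric matrices are in the sense of quadratic forms, and a scalar in such an inequality stands for that multiple of the identity $I$.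

\subsection{The operator $U$ and the formula for $\varphi^u$}

Let $N$ be the gradient of the Busemann function $p\mapsto\lim_{t\to\infty}\big(\operatorname{dist}(p,\gamma_{\tilde v}(-t))-t\big)$ at $\xi=\gamma_{\tilde v}(-\infty)$, where $\operatorname{dist}$ is the distance in $\tilde M$. This is a unit field pointing away from $\xi$. Busemann functions on a simply connected complete manifold of nonpositive curvature are convex and $C^2$ (Eberlein; Heintze--Im Hof \cite{HIH}). The unit normals that define $W^u$ are the values of $N$ on $H^u(\tilde v)$. Moving the footpoint along $H^u(\tilde v)$ in a direction $x\perp\tilde v$, and identifying $\tilde v^\perp$ with $v^\perp$ by the covering map, we see that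
\[
E^u(v)=\{(x,U(v)x):x\in v^\perp\},\qquad U(v)=\nabla N|_{v^\perp},
\]
and $U(v)$, a restriction of the Hessian of a convex function, is symmetric and $U(v)\ge0$. It is the second fundamental form of the horosphere.

By $df_t$-invariance, the Jacobi field with $J(0)=x\in v^\perp$, $J'(0)=U(v)x$ is normal and satisfies $J'(t)=U(f_tv)J(t)$ for all $t\in\mathbb R$. In a parallel orthonormal frame of normal vectors along $\gamma_v$ write $J(t)=A(t)x$, and write $R(t)$, $U(t)$ for the matrices of $R_{f_tv}$, $U(f_tv)$. If $J(t)=0$ for some $t$, then $J'(t)=0$, so $J\equiv0$ and $x=0$; hence $A(t)$ is always invertible. So $U=A'A^{-1}$, and $A''=-RA$ gives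
\begin{equation}\label{eq:riccati}
U'=-U^2-R\qquad\text{on }\mathbb R .
\end{equation}

\begin{lemma}\label{lem:formula}
With $g(x)=\dfrac{x}{1+x^2}$, one has
\begin{equation}\label{eq:phi}
\varphi^u(v)=-\operatorname{tr}\big(g(U(v))\,(I-R_v)\big).
\end{equation}
\end{lemma}

\begin{proof}
The map $v^\perp\to E^u(v)$, $x\mapsto(x,U(v)x)$, multiplies volume by $\sqrt{\det(I+U(v)^2)}$. Therefore
\[
\big|\det df_t|_{E^u(v)}\big|=|\det A(t)|\,\sqrt{\frac{\det(I+U(t)^2)}{\det(I+U(0)^2)}},\qquad A(0)=I .
\]
Take the logarithmic derivative at $t=0$. Since $A'(0)=U$ and $U$ commutes with $(I+U^2)^{-1}$,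
\begin{align*}
-\varphi^u&=\operatorname{tr}U+\tfrac12\operatorname{tr}\big((I+U^2)^{-1}(UU'+U'U)\big)
=\operatorname{tr}U+\operatorname{tr}\big((I+U^2)^{-1}UU'\big)\\
&=\operatorname{tr}\big((I+U^2)^{-1}U\,[(I+U^2)-U^2-R]\big),
\end{align*}
where the last step used \eqref{eq:riccati}.
\end{proof}

The right side of \eqref{eq:phi} is a smooth function of the pair $(U,R)$, hence Lipschitz on bounded sets of symmetric matrices. Since $R_v$ depends smoothly on $v$, it suffices for the upper bounds on the modulus of continuity of $\varphi^u$ to bound that of $U$. For the lower bounds we shall use \eqref{eq:phi} directly.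

\subsection{Comparison}

\begin{lemma}\label{lem:comparison}
Let $U_i'=-U_i^2-R_i$ on $[t_0,t_1]$, $i=1,2$, with $U_i$, $R_i$ symmetric and $R_i$ continuous. If $U_1(t_0)\ge U_2(t_0)$ and $R_1\le R_2$, then $U_1\ge U_2$ on $[t_0,t_1]$.
\end{lemma}

\begin{proof}
Let $Z=U_1-U_2$ and $A=\frac12(U_1+U_2)$. Then $AZ+ZA=U_1^2-U_2^2$, so $Z'=-(AZ+ZA)+(R_2-R_1)$. Let $\Phi'=-A\Phi$, $\Phi(t_0)=I$. Then $(\Phi^{-1})'=\Phi^{-1}A$, and
\[
\big(\Phi^{-1}Z\Phi^{-T}\big)'=\Phi^{-1}(R_2-R_1)\Phi^{-T}\ge0 .
\]
As $\Phi^{-1}Z\Phi^{-T}\ge0$ at $t_0$, it is $\ge0$ on $[t_0,t_1]$, and so is $Z$.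
\end{proof}

We shall compare with the following scalar solutions, used as diagonal entries.

\begin{lemma}\label{lem:scalarsol}
Let $k$ be continuous with $0\le k\le b^2$ on $[0,T]$, and let $p'=-p^2+k$ with $p(0)\in[0,b]$. Then $p$ exists on $[0,T]$ and $0\le p\le b$. Moreover:
\begin{enumerate}
\item[(i)] if $k=0$, then $p(t)=\dfrac{p(0)}{1+p(0)t}$;
\item[(ii)] if $k=1$, then $p(t)=\dfrac{p(0)+\tanh t}{1+p(0)\tanh t}$, so $\tanh t\le p(t)\le\coth t$ for $t>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
The constants $0$ and $b$ solve the equation for $k=0$ and $k=b^2$, so Lemma~\ref{lem:comparison} gives $0\le p\le b$ as long as $p$ exists; being bounded, it exists on $[0,T]$. The formulas are verified by differentiation. The expression in (ii) is nondecreasing in $p(0)$, equals $\tanh t$ for $p(0)=0$, and tends to $\coth t$ as $p(0)\to\infty$.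
\end{proof}

\subsection{Forgetting at rate $1/T$}

The next two lemmas replace exponential forgetting when the curvature may vanish. In the second, $\varepsilon$ measures a perturbation over a time window of length $T$, and no information at all is assumed at the beginning of the window.

\begin{lemma}\label{lem:eigenvalue}
If $Z(t)$ is a $C^1$ family of symmetric matrices, then $\lambda=\lambda_{\max}(Z)$ is locally Lipschitz. At each point of differentiability, $\lambda'=\langle Z'x,x\rangle$ for every unit eigenvector $x$ of $Z$ with eigenvalue $\lambda$.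
\end{lemma}

\begin{proof}
$\lambda$ is the supremum over unit vectors $x$ of the functions $\langle Z(t)x,x\rangle$, which are locally Lipschitz uniformly in $x$. If $x$ is a top eigenvector at $t$, then $\lambda(t+h)\ge\langle Z(t+h)x,x\rangle$ with equality at $h=0$. Subtract the values at $h=0$, divide by $h$ and let $h\to0$ from either side.
\end{proof}

\begin{lemma}\label{lem:forget}
Let $\lambda:[-T,0]\to\mathbb R$ be Lipschitz and $\varepsilon\ge0$, and suppose that $\lambda'\le-\lambda^2+\varepsilon$ at almost every $t$ where $\lambda>\sqrt\varepsilon$. Then $\lambda(0)\le\sqrt\varepsilon+1/T$.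
\end{lemma}

\begin{proof}
Let $\mu=\lambda-\sqrt\varepsilon$ and suppose $\mu(0)>0$. Where $\mu>0$ we have, almost everywhere, $\mu'\le-(\mu+\sqrt\varepsilon)^2+\varepsilon=-\mu(\mu+2\sqrt\varepsilon)\le-\mu^2$. So on the maximal interval ending at $0$ on which $\mu>0$, the function $\mu$ is decreasing and hence $\mu\ge\mu(0)$. By continuity this interval is all of $[-T,0]$. There $1/\mu$ is Lipschitz and $(1/\mu)'\ge1$ almost everywhere, so $1/\mu(0)\ge T$.
\end{proof}

\begin{lemma}\label{lem:bound}
$0\le U(v)\le b$ for all $v\in T^1M$.
\end{lemma}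

\begin{proof}
The lower bound is convexity of the Busemann function. For the upper bound, $\lambda=\lambda_{\max}(U(t))$ satisfies $\lambda'\le-\lambda^2+b^2$ almost everywhere, by Lemma~\ref{lem:eigenvalue} and \eqref{eq:riccati}. Since $U$ is defined on all of $\mathbb R$, Lemma~\ref{lem:forget} with $\varepsilon=b^2$ applies for every $T$, and $\lambda(0)\le b$.
\end{proof}

\section{The mechanism in dimension three}\label{sec:model}

Let $\dim M=3$, and consider geodesics along which, for $t\ge0$, the curvature in a parallel frame of normal vectors is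
\[
R=\begin{pmatrix}-1&0\\0&0\end{pmatrix},
\]
as in a product of a hyperbolic surface with a circle when the geodesic runs in the surface factor. Suppose that at time $0$ the horosphere has $U(0)=\operatorname{diag}(p(0),y(0))$ with $p(0),y(0)\in[0,b]$. Then \eqref{eq:riccati} splits into two scalar equations, and by Lemma~\ref{lem:scalarsol}
\[
U(t)=\operatorname{diag}\big(p(t),y(t)\big),\qquad \tanh t\le p(t)\le\coth t,\qquad y(t)=\frac{y(0)}{1+y(0)t} .
\]
By \eqref{eq:phi}, $\varphi^u=-2g(p(t))-g(y(t))$ at time $t$. Up to an error $O(e^{-2t})$ the first term is $-2g(1)=-1$, whatever $p(0)$ was: the curved direction forgets exponentially. The second term is $-g(y(t))$, which is $0$ if $y(0)=0$ and is of order $-1/t$ if $y(0)>0$.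

Suppose now that two such geodesics are forward asymptotic inside the hyperbolic factor, so that their tangent vectors at time $t$ are at distance at most $Ce^{-t}$, and that $y(0)=0$ for the first and $y(0)>0$ for the second. Then for large $t$ their values of $\varphi^u$ at time $t$ differ by at least $c/t$ with some $c>0$, and $\varphi^u$ is not H\"older.

What remains is to produce $y(0)>0$. This cannot be done inside a product: there the flat direction is flat for all past times, and the only solution of $y'=-y^2$ that is nonnegative on $(-\infty,0]$ is $y=0$. The second geodesic must come from a region in which the direction that is flat for $t\ge0$ was curved. This suggests gluing a piece (surface with boundary) $\times$ (circle) to itself by a map that exchanges the boundary circle of the surface with the circle factor. Carrying this out in a closed manifold raises two points that are absent from the computation above: such an $M$ must be shown to have rank $1$, and $U(0)$ need not be diagonal.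

\section{Proof of Theorem \ref{thm:A}}\label{sec:A}

Fix $n\ge3$.

\subsection{A surface with two flat collars}

Let $\Sigma=\Gamma\backslash\mathbb H^2$ be a complete hyperbolic surface of finite area with exactly two cusps, for instance a twice-punctured torus. Choose in $\Sigma$:
\begin{itemize}
\item a closed geodesic $c$ of unit speed;
\item a geodesic $\beta$ from cusp $1$ that is forward asymptotic to $c$. In the upper half plane with cusp $1$ at $\infty$, it is the line from $\infty$ to the forward endpoint $\zeta$ of a lift of $c$. Here $\zeta\neq\infty$, because in a discrete group no point is fixed by both a parabolic and a hyperbolic element;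
\item a geodesic $\alpha$ from cusp $1$ to cusp $2$.
\end{itemize}
We parametrize $\beta$ by arc length so that the lifts of $\beta'(t)$ and $c'(t)$ are normal to a common horocycle at $\zeta$. If $\zeta$ is moved to $\infty$, these lifts are vertical vectors at two points $x_1+iqe^{t}$, $x_2+iqe^{t}$ with $q>0$ fixed. The horizontal segment between them, with its vertical unit vectors, is a curve in the unit tangent bundle of Sasaki length $\sqrt2\,|x_1-x_2|e^{-t}/q$. Hence
\begin{equation}\label{eq:asymptotic}
\beta'(t)\text{ and }c'(t)\text{ are joined by a horocyclic arc in }T^1\Sigma\text{ of Sasaki length}\le Ce^{-t}.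
\end{equation}

Each cusp has neighborhoods isometric to $[0,\infty)\times\mathbb R/\mathbb Z$ with metric $ds^2+a^2e^{-2s}dz^2$, for all small $a>0$; the lines $\{z=\text{const}\}$ are geodesics, which we call \emph{vertical}. On a half-line $[t_0,\infty)$ the geodesic $\beta$ stays in a compact set, because it is asymptotic to $c$. For very negative time it is vertical in cusp $1$. Likewise $\alpha$ is vertical in cusps $1$ and $2$ outside a compact time interval. So, taking $a$ small, we get disjoint closed neighborhoods $\mathcal C_1$, $\mathcal C_2$ of the two cusps, with the same $a$, that are disjoint from $c$ and meet $\beta$ and $\alpha$ only in vertical half-lines: one end of $\beta$ in $\mathcal C_1$, and the two ends of $\alpha$ in $\mathcal C_1$ and $\mathcal C_2$.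

We now bend the cusps into flat cylinders without creating positive curvature. Let $\chi$ be smooth and nonincreasing with $\chi=1$ for $s\le\frac13$ and $\chi=0$ for $s\ge\frac23$. Define $f$ on $[0,1]$ by $f(0)=a$ and $f'=-ae^{-s}\chi$. Then
\[
f''=ae^{-s}(\chi-\chi')\ge0,\qquad f\ge ae^{-s}>0,\qquad f=ae^{-s}\ \text{on }[0,\tfrac13],
\]
and $f$ equals a constant $\ell$ on $[\frac23,1]$. Let $B$ be $\Sigma$ with $\{s>1\}$ removed from both cusps and with the metric on $\{0\le s\le1\}\subset\mathcal C_i$ replaced by $ds^2+f(s)^2dz^2$; see Figure~\ref{fig:B}. This is a compact connected surface with two boundary circles $\partial_1,\partial_2$ of the same length $\ell$, each with a flat product collar of width $\frac13$. Its curvature is $K_B=-f''/f\le0$ for $0\le s\le1$. Off $\{s>\frac13\}$ the metric is unchanged and $K_B=-1$.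

Vertical lines are still geodesics, so the truncated $\alpha$ and $\beta$ are geodesics of $B$ meeting $\partial B$ orthogonally. Shift the time parameters of $\beta$ and $c$ by the same amount so that $\beta(0)\in\partial_1$; this preserves \eqref{eq:asymptotic}, with another constant. Then $\beta(t)$ is vertical with $s=1-t$ for $t\in[0,1]$, it stays outside the interiors of $\mathcal C_1$ and $\mathcal C_2$ for $t\ge1$, and
\begin{equation}\label{eq:Kbeta}
K_B(\beta(t))=-1\quad\text{for }t\ge1 .
\end{equation}

\begin{figure}[ht]
\centering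
\begin{tikzpicture}[scale=1]
\draw (-5,0.45) -- (-4,0.5) .. controls (-3,0.55) and (-2.6,1.6) .. (0,1.6)
      .. controls (2.6,1.6) and (3,0.55) .. (4,0.5) -- (5,0.45);
\draw (-5,-0.45) -- (-4,-0.5) .. controls (-3,-0.55) and (-2.6,-1.6) .. (0,-1.6)
      .. controls (2.6,-1.6) and (3,-0.55) .. (4,-0.5) -- (5,-0.45);
\draw (-5,0) ellipse (0.13 and 0.45);
\draw (5,0) ellipse (0.13 and 0.45);
\draw[dashed] (-4,0) ellipse (0.13 and 0.5);
\draw[dashed] (4,0) ellipse (0.13 and 0.5);
\draw (-0.55,0.12) .. controls (-0.2,-0.15) and (0.2,-0.15) .. (0.55,0.12);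
\draw (-0.4,0.03) .. controls (-0.15,0.18) and (0.15,0.18) .. (0.4,0.03);
\draw[very thick] (0,0) ellipse (1.3 and 0.7);
\draw (-4.88,0.1) .. controls (-3,0.1) and (-1.8,0.52) .. (-0.824,0.769);
\draw[domain=60:780,samples=120]
  plot ({1.3*(1+0.4*exp(-\x/150))*cos(180-\x)},{0.7*(1+0.4*exp(-\x/150))*sin(180-\x)});
\draw[densely dotted,thick] (-4.88,-0.15) .. controls (-3,-0.15) and (-2,-1.25) .. (0,-1.25)
   .. controls (2,-1.25) and (3,-0.15) .. (5,-0.15);
\node at (-5.45,0) {$\partial_1$};
\node at (5.45,0) {$\partial_2$};
\node at (-2.6,0.55) {$\beta$};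
\node at (0.95,0.1) {$c$};
\node at (2.3,-1.05) {$\alpha$};
\node at (-4,0.75) {\small $s=0$};
\node at (4,0.75) {\small $s=0$};
\end{tikzpicture}
\caption{The surface $B$ (schematic). It is hyperbolic except near its two ends, where cusps have been bent into flat collars with boundary circles $\partial_1,\partial_2$ of equal length. The modification takes place between the dashed circles $s=0$ and the boundary. The geodesic $\beta$ starts orthogonally at $\partial_1$ and is asymptotic to the closed geodesic $c$; the dotted geodesic $\alpha$ runs orthogonally from $\partial_1$ to $\partial_2$.}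
\label{fig:B}
\end{figure}

\subsection{The manifold}

Let $X=B\times(\mathbb R/\ell\mathbb Z)^{n-2}$. Its boundary consists of two flat tori $\partial_iX=\partial_i\times(\mathbb R/\ell\mathbb Z)^{n-2}$. On $\partial_iX$ use the arc-length coordinate $x^{(i)}\in\mathbb R/\ell\mathbb Z$ of $\partial_i$, normalized so that the endpoint of $\alpha$ on $\partial_i$ is $x^{(i)}=0$, and the torus coordinates $\theta^{(i)}_1,\dots,\theta^{(i)}_{n-2}$. Let $M$ be obtained by gluing $\partial_2X$ to $\partial_1X$ by the isometry
\begin{equation}\label{eq:gluing}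
\big(x^{(1)},\theta^{(1)}_1,\dots,\theta^{(1)}_{n-2}\big)=\big(\theta^{(2)}_1,\dots,\theta^{(2)}_{n-2},x^{(2)}\big).
\end{equation}
For $n=3$ it exchanges the two circles. For general $n$ it is a cyclic shift, which makes every flat direction pass through the surface factor in turn; this is what will force rank $1$. Near the glued torus the metric is the flat product $(-\frac13,\frac13)\times(\mathbb R/\ell\mathbb Z)^{n-1}$, so $M$ is a smooth closed connected Riemannian manifold. Locally it is a product of a surface of curvature $\le0$ and a flat factor. Hence its sectional curvatures are $\le0$.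

\begin{lemma}\label{lem:rank}
$M$ has rank $1$.
\end{lemma}

\begin{proof}
The geodesic $\alpha\times\{0\}$ meets $\partial_1X$ and $\partial_2X$ orthogonally at the points with all coordinates $0$, and \eqref{eq:gluing} identifies these points. So it closes up to a closed geodesic $\sigma$ of $M$, which passes through $X$ from $\partial_1X$ to $\partial_2X$ again and again. Let $J$ be a parallel Jacobi field along $\sigma$. Its tangential part is a constant multiple of $\sigma'$. Its normal part is again parallel and Jacobi; we now denote it by $J$. It satisfies $R(J,\sigma')\sigma'=0$.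

On each passage through $X$ the fields $\nu,\partial_{\theta_1},\dots,\partial_{\theta_{n-2}}$ are a parallel normal frame, where $\nu$ is the unit normal of $\alpha$ in $B$. So $J$ has constant coefficients in this frame on each passage, and $R(\cdot,\sigma')\sigma'=\operatorname{diag}(K_B,0,\dots,0)$. Since $K_B=-1$ somewhere on $\alpha$, the $\nu$-component of $J$ is $0$ on \emph{every} passage.

Now fix one passage and write $J=a_0\nu+\sum_{i=1}^{n-2}a_i\partial_{\theta_i}$ on it. At each crossing from $\partial_2$ to $\partial_1$, equation \eqref{eq:gluing} turns $\partial_{\theta_1}$ into $\pm\nu$ and $\partial_{\theta_{i+1}}$ into $\partial_{\theta_i}$. So after $k$ further crossings the $\nu$-component of $J$ is $\pm a_k$, for $1\le k\le n-2$. Hence $a_0=a_1=\dots=a_{n-2}=0$. Thus $\operatorname{rank}(\sigma')=1$.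
\end{proof}

\subsection{Two asymptotic geodesics}

Let $\hat c=(c,0)$, let $\hat\beta=(\beta,0)$ for $t\ge0$, and extend $\hat\beta$ to $t<0$ as a geodesic of $M$. The compact set $c$ is disjoint from $\mathcal C_1\cup\mathcal C_2$, so for large $t$ the arc in \eqref{eq:asymptotic} lies over the part of $B$ where the metric is unchanged. As $B\times\{0\}$ is totally geodesic, the arc has the same Sasaki length in $T^1M$, and
\begin{equation}\label{eq:close}
d(\hat\beta'(t),\hat c'(t))\le Ce^{-t}\qquad\text{for large }t .
\end{equation}

In the rest of this section $C$ denotes constants that may change from line to line but do not depend on $t$, and $b$ is as in Section~\ref{sec:riccati} for this $M$.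

\medskip
\noindent\textbf{The horospheres along $\hat c$.} In the parallel frame $(\nu,\partial_{\theta_1},\dots,\partial_{\theta_{n-2}})$ along $\hat c$, with $\nu$ the unit normal of $c$ in $B$, we have $R=\operatorname{diag}(-1,0,\dots,0)$. Let $T>0$. Since $0\le U(t-T)\le bI$, Lemma~\ref{lem:comparison} on $[t-T,t]$, applied to the diagonal solutions that start from $0$ and from $bI$, together with Lemma~\ref{lem:scalarsol}, gives
\[
\operatorname{diag}(\tanh T,0,\dots,0)\le U(t)\le\operatorname{diag}\Big(\coth T,\frac{b}{1+bT},\dots,\frac b{1+bT}\Big).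
\]
Letting $T\to\infty$ yields $U(t)=\operatorname{diag}(1,0,\dots,0)$, so by \eqref{eq:phi}
\begin{equation}\label{eq:phic}
\varphi^u(\hat c'(t))=-2g(1)=-1 .
\end{equation}

\noindent\textbf{The curvature along $\hat\beta$.} For $t\ge0$ use the parallel frame $E_0=\nu$ (the unit normal of $\beta$ in $B$), $E_i=\partial_{\theta^{(1)}_i}$, and continue it to $t<0$. For $t\in[-1,0]$ the geodesic $\hat\beta$ lies on the $\partial_2$ side. There it approaches $\partial_2X$ orthogonally, so it is a vertical line of $B$ in cusp $2$ with constant $\theta^{(2)}$, and $s=1+t$. By \eqref{eq:gluing}, at $t=0$,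
\[
E_0=\pm\partial_{\theta^{(2)}_1},\qquad E_i=\partial_{\theta^{(2)}_{i+1}}\ (1\le i\le n-3),\qquad E_{n-2}=\partial_{x^{(2)}} .
\]
So on $[-1,0]$ it is $E_{n-2}$ that is tangent to the surface factor, and
\[
R=\operatorname{diag}\Big(0,\dots,0,-\frac{f''}{f}(1+t)\Big)\ (-1\le t\le0),\qquad
R=\operatorname{diag}\big(K_B(\beta(t)),0,\dots,0\big)\ (t\ge0).
\]
The direction $E_{n-2}$ is flat for $t\ge0$ but was curved just before.

\medskip
\noindent\textbf{The horospheres along $\hat\beta$.} Let $y'=-y^2+\frac{f''}{f}(1+t)$ on $[-1,0]$ with $y(-1)=0$. On $[-1,-\frac23]$ we have $f''/f=1$ and $y=\tanh(1+t)$. Afterwards $y'\ge-y^2$, so $y$ stays positive by Lemmas~\ref{lem:comparison} and \ref{lem:scalarsol}(i), and $y_0:=y(0)>0$. About $U(-1)$ we use only that $U(-1)\ge0$: comparing with the solution $\operatorname{diag}(0,\dots,0,y)$ on $[-1,0]$, we get from Lemmas~\ref{lem:comparison} and \ref{lem:bound}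
\[
\operatorname{diag}(0,\dots,0,y_0)\le U(0)\le bI .
\]
Let $p_0$, $P$ solve $p'=-p^2-K_B(\beta(t))$ for $t\ge0$ with $p_0(0)=0$ and $P(0)=b$. By Lemma~\ref{lem:comparison} again, for $t\ge0$,
\begin{equation}\label{eq:sandwich}
L(t):=\operatorname{diag}\Big(p_0(t),0,\dots,0,\frac{y_0}{1+y_0t}\Big)\le U(t)\le\operatorname{diag}\Big(P(t),\frac b{1+bt},\dots,\frac b{1+bt}\Big).
\end{equation}
By \eqref{eq:Kbeta} and Lemma~\ref{lem:scalarsol}(ii), applied from time $1$ on, $\tanh(t-1)\le p_0(t)\le P(t)\le\coth(t-1)$ for $t>1$. Hence for $t\ge2$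
\[
P-p_0\le Ce^{-2t},\qquad |p_0-1|\le Ce^{-2t},\qquad|P-1|\le Ce^{-2t}.
\]

It remains to control the off-diagonal part. Number rows and columns from $0$ to $n-2$ and write $U=\begin{pmatrix}p&q^T\\q&S\end{pmatrix}$ with $p$ a scalar; the entries of $q$ and $S$ are indexed by $1,\dots,n-2$. Let $t\ge2$. From \eqref{eq:sandwich}, $|p-1|\le Ce^{-2t}$ and $0\le S\le\frac1tI$. Since $L$ is diagonal and $U-L\ge0$, each $2\times2$ principal minor of $U-L$ containing row $0$ is nonnegative, that is,
\[
q_i^2\le(p-p_0)(S_{ii}-L_{ii})\le Ce^{-2t}\qquad(1\le i\le n-2).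
\]
Hence $\|U-\operatorname{diag}(1,S)\|\le Ce^{-t}$. The map $U\mapsto g(U)$ is Lipschitz on bounded sets, and $R=\operatorname{diag}(-1,0,\dots,0)$ for $t\ge1$. So \eqref{eq:phi} gives
\[
\varphi^u(\hat\beta'(t))\le-2g(1)-\operatorname{tr}g(S)+Ce^{-t}.
\]
The eigenvalues of $S$ lie in $[0,1]$, where $g(x)\ge x/2$. Together with $S_{ii}\ge L_{ii}$ this gives $\operatorname{tr}g(S)\ge\frac12\operatorname{tr}S\ge\frac{y_0}{2(1+y_0t)}$. Comparing with \eqref{eq:phic}, for all large $t$
\[
\varphi^u(\hat c'(t))-\varphi^u(\hat\beta'(t))\ge\frac{y_0}{2(1+y_0t)}-Ce^{-t}\ge\frac1{4t}.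
\]
With \eqref{eq:close}, this proves the estimates of Theorem~\ref{thm:A} for $v_t=\hat c'(t)$ and $w_t=\hat\beta'(t)$. Since $te^{-\rho t}\to0$ as $t\to\infty$ for every $\rho>0$, the function $\varphi^u$ is not H\"older with any exponent $\rho>0$. \qed

\section{Proof of Theorem \ref{thm:B}}\label{sec:B}

The plan is to compare the Riccati solutions of two nearby orbits on a window $[-T,0]$. Lemma~\ref{lem:forget} bounds the difference of $U$ at time $0$ by $\sqrt\varepsilon+1/T$, where $\varepsilon$ bounds the difference of the curvatures on the window. As $\varepsilon$ grows at most exponentially in $T$, we can afford $T$ of order $\log(1/\delta)$.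

Let $\delta=d(v,w)\in(0,\frac12]$, and let $r\mapsto v_r$, $r\in[0,1]$, be a minimizing Sasaki geodesic in $T^1M$ from $v$ to $w$, of speed $\delta$. Put
\[
\Gamma(r,t)=\pi(f_tv_r),\qquad X=\partial_t\Gamma,\qquad J=\partial_r\Gamma,
\]
and write a prime for $\nabla_t$. Then $\nabla_rX=\nabla_tJ=J'$, so $(J,J')$ at $t=0$ is the velocity of $v_r$, and $|J|^2+|J'|^2=\delta^2$ there. Since $J''=-R(J,X)X$ and $|R(J,X)X|\le b^2|J|$,
\[
\Big|\frac{d}{dt}\big(|J|^2+|J'|^2\big)\Big|\le2(1+b^2)|J||J'|\le(1+b^2)\big(|J|^2+|J'|^2\big).
\]
So, with $\omega=(1+b^2)/2\ge1$,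
\begin{equation}\label{eq:Jgrowth}
\big(|J|^2+|J'|^2\big)^{1/2}\le\delta e^{\omega|t|}.
\end{equation}
Below, $C$ and $C_1$ denote constants that depend only on $M$; $C$ may change from line to line.

\medskip
\noindent\textbf{Frames.} To compare matrices along different orbits we need frames that vary slowly in $r$. At $t=0$ start with an orthonormal basis $(E_i)$ of $v^\perp$ and solve $\nabla_rE_i=-\langle E_i,\nabla_rX\rangle X$. Then $\frac{d}{dr}\langle E_i,X\rangle=-\langle E_i,\nabla_rX\rangle+\langle E_i,\nabla_rX\rangle=0$, so $E_i\perp X$; it follows that $\frac{d}{dr}\langle E_i,E_j\rangle=0$. So $(E_i)$ is an orthonormal basis of $v_r^\perp$ for every $r$, and $|\nabla_rE_i|\le|J'|\le\delta$ at $t=0$. Extend by $\nabla_tE_i=0$. Since $\nabla_t\nabla_rE_i=R(X,J)E_i$ has norm at most $C|J|$, \eqref{eq:Jgrowth} gives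
\[
|\nabla_rE_i|\le C(1+|t|)e^{\omega|t|}\delta\le Ce^{2\omega|t|}\delta .
\]
Let $R_r(t)_{ij}=\langle R(E_i,X)X,E_j\rangle$ and let $U_r(t)$ be the matrix of $U(f_tv_r)$ in this frame. Differentiating $R_r(t)_{ij}$ in $r$, we get one term with $\nabla_JR$ and terms in which one of $E_i$, $X$, $E_j$ is differentiated. Therefore
\[
\|\partial_rR_r(t)\|\le C\big(|J|+|J'|+\max_i|\nabla_rE_i|\big)\le C_1e^{2\omega|t|}\delta .
\]
Hence $\|R_1-R_0\|\le\varepsilon:=C_1e^{2\omega T}\delta$ on $[-T,0]$.

\medskip
\noindent\textbf{Comparison.} Let $Z=U_0-U_1$. Since $U_0^2=U_1^2+U_1Z+ZU_1+Z^2$,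
\[
Z'=-Z^2-U_1Z-ZU_1+(R_1-R_0).
\]
Let $\lambda=\lambda_{\max}(Z)$. At a point of differentiability with $\lambda>0$ and unit top eigenvector $x$, Lemma~\ref{lem:eigenvalue} gives
\begin{equation}\label{eq:lambdaineq}
\lambda'\le-\lambda^2-2\lambda\langle U_1x,x\rangle+\varepsilon\le-\lambda^2+\varepsilon .
\end{equation}
The last step uses $U_1\ge0$; this is where nonpositive curvature enters. (If the sectional curvatures were at most $-\kappa^2<0$, comparison with the solution $\kappa\tanh(\kappa\,\cdot\,)$ of $p'=-p^2+\kappa^2$ started at $0$ arbitrarily far in the past would give $U_1\ge\kappa$. The middle term would then make $\lambda$ forget its initial value exponentially. In general this term may vanish, and only $-\lambda^2$ is left.)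

Lemma~\ref{lem:forget} gives $\lambda(0)\le\sqrt\varepsilon+1/T$, and exchanging the roles of $U_0$ and $U_1$ gives the same bound for $\lambda_{\max}(-Z(0))$. With $T=\frac1{4\omega}\log\frac1\delta$ we have $\varepsilon=C_1\delta^{1/2}$, and so
\[
\|U_0(0)-U_1(0)\|\le C_1^{1/2}\delta^{1/4}+\frac{4\omega}{\log(1/\delta)}\le\frac C{\log(1/\delta)} .
\]
Also $\|R_0(0)-R_1(0)\|\le C_1\delta$. By \eqref{eq:phi}, $\varphi^u(v)$ and $\varphi^u(w)$ are the values of one function, Lipschitz on bounded sets, at $(U_0(0),R_0(0))$ and $(U_1(0),R_1(0))$, and these matrices are bounded by Lemma~\ref{lem:bound} and the choice of $b$. This proves the estimate.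

As to optimality, in Theorem~\ref{thm:A} we have $\log(1/d(v_t,w_t))\ge t-\log C\ge t/2$ for large $t$. So $|\varphi^u(v_t)-\varphi^u(w_t)|\ge c/t\ge\frac c2\big/\log(1/d(v_t,w_t))$. \qed

\section{Surfaces: the exponent $1/2$}\label{sec:C}

Let $M$ be a closed surface with curvature $K=-k\le0$, and write $u(v)$ for the scalar $U(v)$. Then along each orbit
\[
u'=-u^2+k,\qquad 0\le u\le b,\qquad 0\le k\le b^2,\qquad \varphi^u=-g(u)(1+k).
\]
Since $k$ is smooth, it suffices to show that $u$ is $\frac12$-H\"older. We need a bound only for pairs at distance at most $\frac14$, because $u$ is bounded.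

To see where $\frac12$ comes from, suppose that the pasts of $v$ and $w$ stay within distance $\delta^{1/2}$ on a window $[-T,0]$, and that $k$ vanishes along the past of $v$. As $k\ge0$ is smooth, it vanishes there to second order, so $k\le C\delta$ along the past of $w$. In Lemma~\ref{lem:forget} this means $\sqrt\varepsilon\le C\delta^{1/2}$. Where the curvature vanishes, distances grow only linearly, so the window can be taken of length about $\delta^{-1/2}$, and $1/T$ is about $\delta^{1/2}$ as well. In general $k$ is not small along the orbits: its values on them can differ by about $\sqrt k\,\delta^{1/2}$, and the window may be much shorter. Both losses are caused by $k$ and must be paid for by the stronger forgetting that $k$ produces. Lemmas~\ref{lem:variation} and \ref{lem:memory} below make this exact.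

\subsection{Setup}

The second-order vanishing enters through the following standard bound.

\begin{lemma}\label{lem:gradient}
There is $C_3$ with $|\nabla k|\le C_3\sqrt k$ on $M$.
\end{lemma}

\begin{proof}
Let $C_2>0$ bound $\|\operatorname{Hess}k\|$. At a point where $\nabla k\ne0$, move distance $s$ along the geodesic in direction $-\nabla k/|\nabla k|$. Since $k\ge0$ at the endpoint, $0\le k-s|\nabla k|+\frac12C_2s^2$. Put $s=|\nabla k|/C_2$ to get $|\nabla k|^2\le2C_2k$.
\end{proof}

Let $\delta=d(v,w)\in(0,\frac14]$, and let $v_r$, $\Gamma$, $X$, $J$ be as in Section~\ref{sec:B}. Let $\nu$ be a continuous unit normal to $X$ along $\Gamma$, which exists because the domain $[0,1]\times\mathbb R$ of $\Gamma$ is simply connected. It is smooth and parallel in $t$. Write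
\[
J=\tau X+j\nu .
\]
From $\langle J',X\rangle=\langle\nabla_rX,X\rangle=0$ we see that $\tau=\tau_r$ does not depend on $t$. The Jacobi equation becomes $j''=kj$, and $\tau^2+j(0)^2+j'(0)^2=\delta^2$.

\medskip
\noindent\textbf{The window.} Let $T>0$ be the smaller of $\delta^{-1/2}$ and the first time $t>0$ (if any) at which $\max_r|j_r(-t)|=\delta^{1/2}$. Since $\max_r|j_r(0)|\le\delta<\delta^{1/2}$, this is well defined, and
\begin{equation}\label{eq:window}
|j_r|\le\delta^{1/2}\ \text{on }[-T,0]\text{ for all }r,\qquad T\le\delta^{-1/2}.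
\end{equation}
Note that $T$ is the same for all $r$.

\medskip
\noindent\textbf{Truncated solutions.} The function $u(f_tv_r)$ is not known to be differentiable in $r$, so we bracket it between functions that are. For $h\in\{0,b\}$ let $u^h_r$ solve $u'=-u^2+k(\Gamma(r,t))$ on $[-T,0]$ with $u^h_r(-T)=h$. By Lemma~\ref{lem:scalarsol} it exists and takes values in $[0,b]$, and it is smooth in $(r,t)$. Since $0\le u(f_{-T}v_r)\le b$, Lemma~\ref{lem:comparison} gives
\begin{equation}\label{eq:bracket}
u^0_r(0)\le u(v_r)\le u^b_r(0).
\end{equation}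
We show that each bracketing function varies little with $r$, and that for one value of $r$ the bracket is short.

\medskip
\noindent\textbf{Two auxiliary functions.} Fix $r$ and $h$ and drop them from the notation where possible. On $[-T,0]$ let
\[
Y(t)=\exp\Big(-\int_t^0u^h_r\Big),\qquad m(t)=Y(t)\int_t^0Y^{-2}.
\]
Then $Y'=u^h_rY\ge0$, $0<Y\le1=Y(0)$, and $Y''=((u^h_r)'+(u^h_r)^2)Y=kY$. So $Y$ solves the same scalar Jacobi equation as $j$, and $Y^2$ is the factor by which the linearized Riccati equation forgets. Furthermore
\[
m\ge0,\qquad m''=km,\qquad m(0)=0,\qquad m'(0)=-1,\qquad m'Y-mY'=-1 .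
\]
The last identity follows from $m'=Y'\int_t^0Y^{-2}-Y^{-1}$; differentiating it gives $m''Y=mY''=kmY$, hence $m''=km$. Since $m''\ge0$ and $m'(0)=-1$, we have $m'\le-1$ on $[-T,0]$. Hence
\begin{equation}\label{eq:mY}
0<-m'Y=1-mY'\le1 .
\end{equation}
Both $j$ and $Y$ solve the same linear equation, so $j'Y-jY'$ is constant. Its value at $0$ is $-W$ with
\[
W=j(0)u^h_r(0)-j'(0),\qquad|W|\le(1+b)\delta .
\]
So $(j/Y)'=-W/Y^2$, and integrating from $t$ to $0$,
\begin{equation}\label{eq:j}
j=j(0)Y+Wm .
\end{equation}
Thus the separation of the pasts is governed by $m$.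

\subsection{The truncated solutions vary little}

\begin{lemma}\label{lem:variation}
There is $C_4$, depending only on $M$, with $|\partial_ru^h_r(0)|\le C_4\delta^{1/2}$ for all $r\in[0,1]$ and $h\in\{0,b\}$.
\end{lemma}

\begin{proof}
The function $\zeta=\partial_ru^h_r$ solves $\zeta'=-2u^h_r\zeta+\partial_rk$ with $\zeta(-T)=0$, where $\partial_rk$ is the derivative of $k(\Gamma(r,t))$. So $(\zeta Y^2)'=(\partial_rk)Y^2$, and
\begin{equation}\label{eq:zeta}
\zeta(0)=\int_{-T}^0(\partial_rk)Y^2\,dt,\qquad|\partial_rk|=|dk(J)|\le C_3\sqrt k\,(\delta+|j|)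
\end{equation}
by Lemma~\ref{lem:gradient} and $|\tau|\le\delta$. By \eqref{eq:j}, $|j|\le|j(0)|Y+|W|m\le\delta+|W|m$, so $\delta+|j|\le2\delta+|W|m$. The contribution of $2\delta$ is at most
\[
C_3\int_{-T}^0\sqrt k\,2\delta\,Y^2\,dt\le2C_3b\,\delta T\le2C_3b\,\delta^{1/2}.
\]
The main term is $C_3|W|\int\sqrt k\,mY^2$. Here $k$ drives the growth of $m$ and the decay of $Y$ into the past simultaneously, and the product is under control: integrating by parts and using \eqref{eq:mY},
\begin{align*}
\int_{-T}^0kmY^2\,dt=\int_{-T}^0m''Y^2\,dt
&=\big[m'Y^2\big]_{-T}^0+2\int_{-T}^0(-m'Y)Y'\,dt\\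
&\le-1+(-m'Y)(-T)\,Y(-T)+2\int_{-T}^0Y'\,dt\\
&\le-1+Y(-T)+2(1-Y(-T))\le1 .
\end{align*}
Also $|W|m\le|j|+|j(0)|\le2\delta^{1/2}$ on $[-T,0]$ by \eqref{eq:j} and \eqref{eq:window}. By Cauchy--Schwarz,
\begin{align*}
|W|\int_{-T}^0\sqrt k\,mY^2\,dt
&\le|W|\Big(\int_{-T}^0kmY^2\,dt\Big)^{1/2}\Big(\int_{-T}^0mY^2\,dt\Big)^{1/2}
\le|W|^{1/2}\Big(\int_{-T}^0|W|mY^2\,dt\Big)^{1/2}\\
&\le\big((1+b)\delta\big)^{1/2}\big(2\delta^{1/2}T\big)^{1/2}\le\big(2(1+b)\big)^{1/2}\delta^{1/2},
\end{align*}
where the last step used $T\le\delta^{-1/2}$.
\end{proof}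

\subsection{The bracket is short for one orbit}

\begin{lemma}\label{lem:memory}
There is $r_0\in[0,1]$ with $0\le u^b_{r_0}(0)-u^0_{r_0}(0)\le2(1+b)\delta^{1/2}$.
\end{lemma}

\begin{proof}
Let $D=u^b_r-u^0_r$, which is positive because distinct solutions do not meet. Then $D'=-(2u^0_r+D)D$, so $(1/D)'=2u^0_r(1/D)+1$. Taking $Y$ for $h=0$, this reads $(Y^{-2}/D)'=Y^{-2}$. Hence
\[
\frac1{D(0)}\ge G_r:=\int_{-T}^0Y^{-2}\,dt .
\]
If $T=\delta^{-1/2}$, then $G_r\ge T=\delta^{-1/2}$ for every $r$, because $Y\le1$; take any $r_0$. Otherwise the window closed because the pasts separated: $|j_{r_0}(-T)|=\delta^{1/2}$ for some $r_0$. For this $r_0$ and $h=0$ we have $m(-T)=Y(-T)G_{r_0}\le G_{r_0}$, and \eqref{eq:j} at $t=-T$ gives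
\[
\delta^{1/2}\le\delta+(1+b)\delta\,G_{r_0},\qquad\text{so}\qquad
G_{r_0}\ge\frac{\delta^{-1/2}-1}{1+b}\ge\frac{\delta^{-1/2}}{2(1+b)},
\]
because $\delta\le\frac14$. In both cases $D(0)\le2(1+b)\delta^{1/2}$ for $r=r_0$.
\end{proof}

The second case of this proof shows how divergence and forgetting are tied on a surface: the single integral $G_r$ bounds the separation of the pasts from above and the forgetting from below.

\subsection{Conclusion}

By \eqref{eq:bracket} and Lemma~\ref{lem:variation}, for every $r\in[0,1]$
\[
u(v_r)\in\big[u^0_r(0),u^b_r(0)\big]\subset\big[u^0_{r_0}(0)-C_4\delta^{1/2},\ u^b_{r_0}(0)+C_4\delta^{1/2}\big].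
\]
By Lemma~\ref{lem:memory} the last interval has length at most $(2C_4+2(1+b))\delta^{1/2}$. Taking $r=0$ and $r=1$ gives $|u(v)-u(w)|\le C\,d(v,w)^{1/2}$ with $C=2C_4+2(1+b)$. As $\varphi^u=-g(u)(1+k)$ with $k$ smooth, this proves the first statement of Theorem~\ref{thm:C}. \qed

\section{The exponent $1/2$ is optimal}\label{sec:sharp}

We make the curvature of a surface vanish along a closed geodesic, to second order transversally. A vector making a small angle $\theta$ with this geodesic comes from the curved region and stays near the geodesic for a time of order $\theta^{-1/2}$. It therefore remembers a value of $u$ of order $\theta^{1/2}$.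

\medskip
\noindent\textbf{The surface.} Take a closed connected orientable hyperbolic surface, a simple closed geodesic in it, and a collar of this geodesic with metric $ds^2+\cosh^2s\,dz^2$, $|s|\le s_1$, where $0<s_1\le1$. For small $\eta>0$ (in particular $4\eta<s_1$) choose smooth functions on $[0,s_1]$ with $0\le\rho_1,\rho_2\le1$ and $\rho_3\ge0$ such that
\begin{itemize}
\item $\rho_1=1$ on $[0,\eta]$ and $\rho_1=0$ on $[2\eta,s_1]$;
\item $\rho_2=1$ on $[s_1-\eta,s_1]$ and $\rho_2=0$ on $[0,s_1-2\eta]$;
\item $\rho_3>0$ exactly on $(\eta,s_1-\eta)$.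
\end{itemize}
Put $h=\rho_1s^2+\rho_2\cosh s+A\rho_3$. The first two terms have integral at most $\frac{8}{3}\eta^3+2\eta\cosh s_1$, which is less than $\sinh s_1$ for small $\eta$. So there is $A>0$ with $\int_0^{s_1}h=\sinh s_1$. Extend $h$ to an even function on $[-s_1,s_1]$. It is smooth, $h=s^2$ for $|s|\le\eta$, $h>0$ for $s\ne0$, and $h=\cosh s$ near $|s|=s_1$.

Let $f''=h$, $f'(0)=0$, $f(s_1)=\cosh s_1$. Then $f$ is even and $f'(s_1)=\sinh s_1$, so $f=\cosh$ near $|s|=s_1$. On $[0,s_1]$ we have $0\le f'\le\sinh s_1$, hence
\[
f\ge c_0:=f(0)\ge\cosh s_1-s_1\sinh s_1>0,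
\]
because $s_1\tanh s_1<1$. Replace $\cosh^2s$ by $f(s)^2$ in the collar. The new metric is smooth, $K=-f''/f\le0$ in the collar, and $K=-1$ elsewhere. A normal field along a geodesic that is both parallel and Jacobi vanishes at any point where $K=-1$, hence is identically zero if there is such a point. So the surface has rank $1$. Finally, $f=c_0+s^4/12$ for $|s|\le\eta$.

\medskip
\noindent\textbf{Two vectors.} Since $f'(0)=0$, the curve $\{s=0\}$ is a closed geodesic. Let $v$ be a unit tangent vector to it. Along its orbit $K=0$, so $u'=-u^2$ with $u\ge0$ on all of $\mathbb R$; this forces $u(v)=0$ and $\varphi^u(v)=0$.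

For small $\theta>0$ let $w_\theta$ be $v$ rotated by the angle $\theta$ in its fiber, in the direction with $s'>0$. Then $d(v,w_\theta)\le\theta$. By Clairaut's relation, $f$ times the cosine of the angle with $\{s=\text{const}\}$ is constant along the geodesic of $w_\theta$ in the collar, so
\[
(s')^2=1-\frac{c_0^2\cos^2\theta}{f(s)^2}>0 .
\]
Hence $s'>0$ as long as the geodesic stays in the collar. For $|s|\le\eta$ we have $f\le f(\eta)$ and $f^2-c_0^2\ge c_0s^4/6$, so for some $c_1>0$
\[
(s')^2=\frac{f^2-c_0^2+c_0^2\sin^2\theta}{f^2}\ge\frac{c_0^2\sin^2\theta+c_0s^4/6}{f(\eta)^2}\ge c_1^2(\theta^2+s^4).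
\]
Going backward from $s=0$, the geodesic therefore reaches $s=-\eta$ at a time $-T$ with
\[
T\le\frac1{c_1}\int_0^\infty\frac{ds}{\sqrt{\theta^2+s^4}}=C_5\theta^{-1/2},
\]
by the substitution $s=\theta^{1/2}\sigma$.

\medskip
\noindent\textbf{The memory.} While $s\in[-\eta,-\eta/2]$ we have $K\le-\kappa$ with $\kappa=\eta^2/(4f(\eta))>0$. This passage takes a time at least $\eta/2$ because $|s'|\le1$, and $u\ge0$ at its beginning. By Lemma~\ref{lem:comparison}, compared with the solution $\sqrt\kappa\tanh(\sqrt\kappa\,\cdot\,)$ of $y'=-y^2+\kappa$, at its end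
\[
u\ge y_0:=\sqrt\kappa\tanh(\sqrt\kappa\,\eta/2).
\]
In the remaining time, which is at most $T$, we have $K\le0$. By Lemma~\ref{lem:comparison}, compared with the solution of $y'=-y^2$, for $\theta\le1$
\[
u(w_\theta)\ge\frac{y_0}{1+y_0T}\ge\frac{y_0\,\theta^{1/2}}{\theta^{1/2}+y_0C_5}\ge c_2\theta^{1/2},\qquad c_2=\frac{y_0}{1+y_0C_5}.
\]
As $K=0$ at the footpoint and $u(w_\theta)\le b$, formula \eqref{eq:phi} gives
\[
|\varphi^u(w_\theta)-\varphi^u(v)|=\frac{u(w_\theta)}{1+u(w_\theta)^2}\ge\frac{c_2}{1+b^2}\,\theta^{1/2},\qquad d(v,w_\theta)\le\theta .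
\]
So $\varphi^u$ is not H\"older with any exponent greater than $\frac12$. This completes the proof of Theorem~\ref{thm:C}. \qed

\begin{thebibliography}{9}

\bibitem{CT}
Vaughn Climenhaga and Daniel J. Thompson,
\emph{Beyond Bowen's Specification Property},
arXiv:2009.09256 (2020).

\bibitem{HIH}
Heintze and Im Hof,
\emph{Geometry of horospheres},
J. Diff. Geom. \textbf{12} (1977).

\end{thebibliography}

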